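# Isomorphic permutation lattices and the dimensional completion of the Grothendieck ring of varieties

## 1. A non-zero class of number fields in every step of the dimensional filtration

**Theorem 1.** Let $K_2=\mathbb Q(\sqrt2,\sqrt{13})$, and let $K_3$ be the compositum of the cubic subfield of $\mathbb Q(\zeta_{13})$ and of $\mathbb Q(\zeta_9)^+$, the maximal real subfield of $\mathbb Q(\zeta_9)$. Then $\mathrm{Gal}(K_3/\mathbb Q)\cong(\mathbb Z/3)^2$, and $K_3$ has four cubic subfields $L_1,\dots,L_4$. In the ring $\mathcal M_{\mathbb Q}=K_0(\mathrm{Var}_{\mathbb Q})[\mathbb L^{-1}]$ put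
$$x_2=2+[\operatorname{Spec}K_2]-\sum_{d\in\{2,13,26\}}[\operatorname{Spec}\mathbb Q(\sqrt d)],\qquad x_3=3+[\operatorname{Spec}K_3]-\sum_{i=1}^4[\operatorname{Spec}L_i],\qquad \alpha=x_2x_3 .$$
Then $\alpha\neq0$, but $\alpha\in\bigcap_mF^m\mathcal M_{\mathbb Q}$, where $F^\bullet$ is the dimensional filtration. Hence the completion morphism $\mathcal M_X\to\widehat{\mathcal M}_X$ is not injective for $R=\mathbb Q[[t]]$ and $X=\operatorname{Spec}\mathbb Q$.

We now unpack the statement.

For a noetherian scheme $X$, the Grothendieck ring $K_0(\mathrm{Var}_X)$ is the abelian group generated by isomorphism classes $[Y]$ of $X$-schemes of finite type, with the relations $[Y]=[Z]+[Y\setminus Z]$ for $Z\subset Y$ closed. The product is $[Y][Y']=[Y\times_XY']$. One writes $\mathbb L=[\mathbb A^1_X]$.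

The setting of the question is a complete discrete valuation ring $R$ with perfect residue field $k$ and a noetherian $k$-scheme $X$. If $R$ has equal characteristic, then $\mathcal M_X=K_0(\mathrm{Var}_X)[\mathbb L^{-1}]$. If $R$ has mixed characteristic, one first passes to the modified Grothendieck ring, in which classes of universally homeomorphic $X$-schemes of finite type are identified, and then inverts $\mathbb L$. If $k$ has characteristic $0$, then $R$ has equal characteristic, so the ordinary ring is the relevant one; this is the case in Theorem 1.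

**Definition (dimensional filtration).** For an $X$-scheme $Y$ of finite type let $\dim(Y/X)$ be the maximum of the dimensions of the fibers of $Y\to X$, with $\dim(\emptyset/X)=-\infty$. For $m\in\mathbb Z$, $F^m\mathcal M_X$ is the subgroup generated by the elements $[Y]\mathbb L^{-i}$ with $i\in\mathbb Z$ and $\dim(Y/X)-i\le-m$. The completion is $\widehat{\mathcal M}_X=\varprojlim_m\mathcal M_X/F^m\mathcal M_X$.

For example, $\mathbb L^{-m}\in F^m$; the class of a finite étale $X$-scheme lies in $F^0$; and $[\mathbb G_{m,X}]\mathbb L^{-3}\in F^2$. So "deep in the filtration" means "of very negative virtual dimension". An element maps to $0$ in $\widehat{\mathcal M}_X$ exactly when it maps to $0$ in every $\mathcal M_X/F^m\mathcal M_X$. Therefore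
$$\ker(\mathcal M_X\to\widehat{\mathcal M}_X)=\bigcap_mF^m\mathcal M_X .$$

Bultot and Nicaise, "Computing motivic zeta functions on log smooth models", arXiv:1610.00742 (2016), record the question whether this kernel is zero for every non-empty noetherian $k$-scheme $X$. Theorem 1 says no. The kernel element is built from spectra of number fields, that is, from classes of dimension $0$. Such a class has no visible reason to lie in $F^1$, let alone in $F^{100}$. Theorem 2 (Section 9) produces, for every $R$ with residue field of characteristic $0$, some $X$ that fails. Theorem 3 (Section 10) describes which differences of classes of finite étale schemes over a field of characteristic $0$ have a positive multiple in the kernel.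

One claim inside Theorem 1 can be checked at once. The cubic subfield of $\mathbb Q(\zeta_{13})$ ramifies only at $13$ and the cubic field $\mathbb Q(\zeta_9)^+$ only at $3$, so they are distinct, and their compositum $K_3$ has group $(\mathbb Z/3)^2$. This group has four subgroups of order $3$, which gives the four cubic subfields.

## 2. Working rules in $\mathcal M_X$

We use four facts.

First, nilpotents do not matter: taking $Z=Y_{\mathrm{red}}$ in the scissor relation gives $[Y]=[Y_{\mathrm{red}}]$. Iterating the relation along closed subsets $Y=D_0\supset D_1\supset\dots\supset D_N$ gives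
$$[Y]=\sum_{j<N}[D_j\setminus D_{j+1}]+[D_N],\tag{1}$$
where each locally closed subset may carry any subscheme structure.

Second, a vector bundle $E\to B$ of rank $r$ satisfies $[E]=\mathbb L^r[B]$: cut the noetherian scheme $B$ into finitely many locally closed pieces over which $E$ is trivial.

Third, fiber dimensions add in fiber products, so $F^a\cdot F^b\subset F^{a+b}$. In particular $F^0$ is a subring and each $F^m$ is an $F^0$-module.

Fourth, any morphism $X'\to X$ of noetherian schemes induces a ring homomorphism $\mathcal M_X\to\mathcal M_{X'}$, $[Y]\mapsto[Y\times_XX']$. It need not be of finite type; we shall use $\operatorname{Spec}\mathbb Q_p\to\operatorname{Spec}\mathbb Q$.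

## 3. Marks of finite $G$-sets, and the fields over which $\alpha$ dies

**Definition (Burnside ring, marks).** For a finite group $G$, the Burnside ring $B(G)$ is the Grothendieck ring of finite $G$-sets under disjoint union and product. It is free on the classes $[G/H]$, with $H$ up to conjugacy. The mark of $[S]$ at a subgroup $H$ is $|S^H|$, extended additively. Each mark is a ring homomorphism $B(G)\to\mathbb Z$. By Burnside's theorem, all marks together embed $B(G)$ in $\prod_H\mathbb Z$; in particular, two finite $G$-sets with the same marks are isomorphic.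

For example, for $G=\mathbb Z/2$ and $a=[G]$, the marks at $(1,G)$ are $1\mapsto(1,1)$ and $a\mapsto(2,0)$. One reads off $a^2=2a$.

For a prime $\ell$ let $V_\ell=(\mathbb Z/\ell)^2$, and let $H$ run over its $\ell+1$ subgroups of order $\ell$. Put
$$P_\ell=\ell\cdot\mathrm{pt}\sqcup V_\ell,\qquad N_\ell=\bigsqcup_HV_\ell/H .$$
We compute the marks of $[P_\ell]-[N_\ell]$.

- At the trivial subgroup: $\ell+\ell^2-(\ell+1)\ell=0$.
- At a subgroup $H$ of order $\ell$: the points of $P_\ell$ fixed by $H$ are the $\ell$ trivial ones. In $N_\ell$, the orbit $V_\ell/H$ is fixed pointwise by $H$. On $V_\ell/H'$ with $H'\ne H$, the group $H$ acts without fixed points. So the mark is $\ell-\ell=0$.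
- At $V_\ell$: the mark is $\ell-0=\ell$.

Now let $G=V_2\times V_3$, view $V_2$-sets and $V_3$-sets as $G$-sets through the projections, and put
$$S_+=(P_2\times P_3)\sqcup(N_2\times N_3),\qquad S_-=(P_2\times N_3)\sqcup(N_2\times P_3),$$
$$x=[S_+]-[S_-]=([P_2]-[N_2])([P_3]-[N_3])\in B(G).$$
Since $4$ and $9$ are coprime, every subgroup of $G$ is a product $H_2\times H_3$ with $H_\ell\subset V_\ell$. So $x$ has mark $2\cdot3=6$ at $G$ and mark $0$ at every proper subgroup. Comparing marks gives
$$x^2=6x.\tag{2}$$

This $x$ is the combinatorial form of $\alpha$. The field $K_2K_3$ is Galois over $\mathbb Q$ with group $V_2\times V_3=G$, because the degrees $4$ and $9$ are coprime. Replacing each orbit $G/H$ by the spectrum of the fixed field $(K_2K_3)^H$ turns $[P_2]-[N_2]$ into $x_2$, turns $[P_3]-[N_3]$ into $x_3$, and turns $x$ into $\alpha$.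

The marks also tell us which invariants can show that $\alpha\neq0$. Let $F$ be a field containing $\mathbb Q$, and let $D\subset G$ be the image of $\mathrm{Gal}(\overline F/F)$ acting on the embeddings of $K_2K_3$ in $\overline F$. Finite étale $F$-schemes correspond to finite $\mathrm{Gal}(\overline F/F)$-sets. The base changes to $F$ of the two étale schemes whose classes differ by $\alpha$ correspond to $S_+$ and $S_-$ with the Galois group acting through $D$. If $D\ne G$, all marks of $x$ at subgroups of $D$ vanish, so $S_+\cong S_-$ as $D$-sets, and $\alpha$ maps to $0$ in $\mathcal M_F$. So any invariant that factors through base change to $\overline{\mathbb Q}$, such as the topological Euler characteristic, gives $0$ on $\alpha$. The same holds for base change to any field whose absolute Galois group is procyclic, such as $\mathbb R$, since $G$ is not cyclic. To see $\alpha$ we need a field over which all of $G$ survives; $\mathbb Q_{13}$ will be one. Moreover, an invariant that kills some $F^m$ kills $\alpha$ by Theorem 1, so it cannot help. The invariant of Section 7 satisfies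 $i(\mathbb L^{-m})=1$ for all $m$, so it is not of this kind.

## 4. Twisting by a torsor

To prove $\alpha\in\bigcap_mF^m$ we need positive-dimensional schemes attached to $G$-sets. They come from twisting.

Let $X$ be a non-empty noetherian scheme, $G$ a finite group, and $\tilde X\to X$ a $G$-torsor, that is, a finite étale surjective morphism with $G$-action such that $\tilde X\times G\to\tilde X\times_X\tilde X$ is an isomorphism. The scheme $\tilde X$ need not be connected. For $X=\operatorname{Spec}F$ and $E/F$ Galois with group $G$, take $\tilde X=\operatorname{Spec}E$.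

**Definition (twist).** Let $Y$ be a $G$-scheme that is affine of finite type over $\mathbb Z$, or a $G$-stable locally closed subscheme of such a scheme. Put $\tau(Y)=(\tilde X\times Y)/G$.

By étale descent for quasi-affine schemes, $\tau(Y)$ is an $X$-scheme of finite type with $\tilde X\times_X\tau(Y)\cong\tilde X\times Y$. The following properties hold because they can be checked after pulling back to $\tilde X$, compatibly with the descent data. The geometric fibers of $\tau(Y)$ over $X$ are base changes of $Y$. The functor $\tau$ preserves products and disjoint unions, and open, closed and locally closed immersions. It commutes with base change $X'\to X$ when the torsor is pulled back. Finally, it sends an equivariant vector bundle $E\to B$ of rank $r$ to a vector bundle $\tau(E)\to\tau(B)$ of rank $r$. Here the descent datum is linear, and descent of locally free sheaves gives a Zariski-locally trivial bundle. Hence $[\tau(E)]=\mathbb L^r[\tau(B)]$.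

For a finite $G$-set $S$ write $X_S=\tau(S)$. This is a finite étale $X$-scheme, and $X_{G/H}=\tilde X/H$. If $\tilde X=\operatorname{Spec}E$ is the spectrum of a field, then $X_{G/H}=\operatorname{Spec}E^H$. By compatibility with disjoint unions and products, $[S]\mapsto[X_S]$ defines a ring homomorphism $B(G)\to\mathcal M_X$ with image in $F^0$. For $\tilde X=\operatorname{Spec}(K_2K_3)$ it sends $x$ to $\alpha$.

## 5. The twisted torus determines a truncated generating series of multisets

The twist of $\mathbb G_m^S$ depends only on the lattice $\mathbb Z[S]$. This section shows that, up to small error, its class also determines a generating series built from $S$.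

Let $S$ be a non-empty finite $G$-set, $n=|S|$. Let $\mathrm{Mult}_j(S)$ be the $G$-set of functions $m:S\to\mathbb Z_{\ge0}$ with $|m|:=\sum_sm_s=j$, that is, multisets of size $j$. Put
$$\sigma_j(S)=[X_{\mathrm{Mult}_j(S)}],\qquad T_S=\tau(\mathbb G_m^S),\qquad t_S=[T_S]\mathbb L^{-n},\qquad Z_N(S)=\sum_{j<N}\sigma_j(S)\mathbb L^{-j}.$$
Thus $\sigma_0(S)=1$ and $\sigma_1(S)=[X_S]$, and $\sigma_j(S),t_S,Z_N(S)$ all lie in $F^0$.

The simplest case is $S=\mathrm{pt}$: here $t_S=(\mathbb L-1)\mathbb L^{-1}=1-\mathbb L^{-1}$ and $Z_N=\sum_{j<N}\mathbb L^{-j}$, so $t_SZ_N=1-\mathbb L^{-N}\equiv1\bmod F^N$.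

Next let $G=\mathbb Z/2$, $S=G$, and $a=[X_S]$, so $a^2=2a$. In $\tau(\mathbb A^S)$, of class $\mathbb L^2$, the complement of $T_S$ is the twist of $\{y_1y_2=0\}$. This consists of the origin and of a part equivariantly isomorphic to $S\times\mathbb G_m$. So $[T_S]=\mathbb L^2-a(\mathbb L-1)-1$ and $t_S=1-a\mathbb L^{-1}+(a-1)\mathbb L^{-2}$. The multisets of size $2$ are two swapped ones and one fixed one, so $\sigma_2(S)=a+1$. In the product
$$\bigl(1-a\mathbb L^{-1}+(a-1)\mathbb L^{-2}\bigr)\bigl(1+a\mathbb L^{-1}+(a+1)\mathbb L^{-2}\bigr)$$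
the term in $\mathbb L^{-1}$ is $a-a=0$, and the term in $\mathbb L^{-2}$ is $(a+1)-a^2+(a-1)=2a-a^2=0$. So $t_SZ_3(S)\equiv1\bmod F^3$. The pattern is general.

**Lemma (a).** For every $N\ge1$, $\ t_SZ_N(S)\equiv1\bmod F^N$.

*Proof.* The plan is to stratify an affine space of truncated power series by the vector of orders of vanishing.

**Step 1: the space and its closed subspaces.** This step fixes the space to be cut. Let $Y_N$ be the affine space over $\mathbb Z$ with $Y_N(B)=(B[u]/u^N)^S$. It has coordinates $y_{s,i}$ with $s\in S$, $0\le i<N$, and $G$ acts by permuting $S$. It is an equivariant vector bundle of rank $nN$ over a point, so $[\tau(Y_N)]=\mathbb L^{nN}$. For $m:S\to\{0,\dots,N\}$ let $C_m\subset Y_N$ be the linear subspace $y_{s,i}=0$ $(i<m_s)$, of codimension $|m|$. Put $D_j=\bigcup_{|m|=j}C_m$ for $0\le j\le N$. This is closed and $G$-stable, $D_0=Y_N$, and $D_{j+1}\subset D_j$, since lowering one positive entry of $m$ by $1$ enlarges $C_m$.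

**Step 2: points of $D_j\setminus D_{j+1}$.** This step identifies the strata, for $j<N$. A field-valued point $y$ of $Y_N$ has a vector $m''$ of $u$-orders, capped at $N$: $m''_s$ is the least $i$ with $y_{s,i}\ne0$, or $N$ if there is none. Then $y\in C_m$ if and only if $m''\ge m$. Let $U_j=Y_N\setminus D_{j+1}$ and take $|m|=j$, so that all $m_s\le j<N$. We claim that
$$C_m\cap U_j=Y_{N,m}:=\{y_{s,i}=0\ (i<m_s),\ y_{s,m_s}\text{ invertible}\}.$$
If $y\in C_m$ and $m''\ne m$, there is $m'$ with $m\le m'\le m''$ and $|m'|=j+1$, so $y\in C_{m'}\subset D_{j+1}$. If $m''=m$, then $y$ lies in no $C_{m'}$ with $|m'|=j+1>|m''|$. Both sides are open subschemes of $C_m$ with the same points, so they are equal.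

**Step 3: the class of a stratum.** The subschemes $Y_{N,m}$ with $|m|=j$ are closed in $U_j$, and they are pairwise disjoint because the order vectors differ. So $Y^{(j)}=\bigsqcup_{|m|=j}Y_{N,m}$ is a $G$-stable locally closed subscheme of $Y_N$ with underlying set $D_j\setminus D_{j+1}$. The map
$$Y^{(j)}\to\mathrm{Mult}_j(S)\times\mathbb G_m^S,\qquad y\in Y_{N,m}\mapsto\bigl(m,(y_{s,m_s})_s\bigr)$$
is an equivariant vector bundle with fiber coordinates $y_{s,i}$, $m_s<i\le N-1$. Its rank is $\sum_s(N-1-m_s)=n(N-1)-j$, which depends only on $j$. Hence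
$$[\tau(Y^{(j)})]=\sigma_j(S)[T_S]\mathbb L^{n(N-1)-j}.$$

**Step 4: summing up.** What remains is $D_N$, a union of subspaces of codimension $N$, so $\tau(D_N)$ has relative dimension $\le nN-N$. Put $\rho=[\tau(D_N)]\in F^{N-nN}$. Formula (1), applied to the closed subsets $\tau(D_j)$, gives
$$\mathbb L^{nN}=\sum_{j<N}\sigma_j(S)[T_S]\mathbb L^{n(N-1)-j}+\rho .$$
Multiplying by $\mathbb L^{-nN}\in F^{nN}$ gives $1=t_SZ_N(S)+\rho\,\mathbb L^{-nN}$ with $\rho\,\mathbb L^{-nN}\in F^N$. $\square$

**Lemma (b).** If $\mathbb Z[S]\cong\mathbb Z[S']$ as $\mathbb Z[G]$-modules, then $Z_N(S)\equiv Z_N(S')\bmod F^N$ for every $N\ge1$.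

*Proof.* Comparing ranks, $|S|=|S'|=n$. We have $\mathbb G_m^S=\mathrm{Hom}(\mathbb Z[S],\mathbb G_m)$ equivariantly. So a $G$-isomorphism $\mathbb Z[S']\cong\mathbb Z[S]$ induces a $G$-isomorphism $\mathbb G_m^S\cong\mathbb G_m^{S'}$. Hence $T_S\cong T_{S'}$ and $t_S=t_{S'}=:t$. Since $Z_N(S)$ and $Z_N(S')$ lie in $F^0$ and $F^N$ is an $F^0$-module, Lemma (a) gives modulo $F^N$
$$Z_N(S)\equiv Z_N(S)\cdot tZ_N(S')=Z_N(S')\cdot tZ_N(S)\equiv Z_N(S').\qquad\square$$

## 6. Isomorphic lattices push $[X_S]-[X_{S'}]$ into every $F^m$

Let $\mathbb Z[S]\cong\mathbb Z[S']$. What does Lemma (b) say about $[X_S]-[X_{S'}]$? For $N=2$ it reads $([X_S]-[X_{S'}])\mathbb L^{-1}\in F^2$, that is, $[X_S]-[X_{S'}]\in F^1$: one step for free. The natural next move is $N=3$. Multiplying by $\mathbb L$ one gets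
$$[X_S]-[X_{S'}]\in-\bigl(\sigma_2(S)-\sigma_2(S')\bigr)\mathbb L^{-1}+F^2 .$$
All we know about the right-hand side is $\sigma_2(S)-\sigma_2(S')\in F^0$, so we recover only $F^1$. Larger $N$ does not help by itself, since the term with $\sigma_2$ is always there. The congruence controls only a weighted sum of the $\sigma_j$.

The way out is that $\sigma_2(S)-\sigma_2(S')$ is a difference of the same kind. The hypothesis passes from $(S,S')$ to $(\mathrm{Mult}_j(S),\mathrm{Mult}_j(S'))$, so one can run the induction over all pairs at once.

**Proposition A.** Let $X$ be a non-empty noetherian scheme, $G$ a finite group and $\tilde X\to X$ a $G$-torsor. If $S,S'$ are finite $G$-sets with $\mathbb Z[S]\cong\mathbb Z[S']$ as $\mathbb Z[G]$-modules, then $[X_S]-[X_{S'}]\in\bigcap_mF^m\mathcal M_X$.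

*Proof.* If $S=\emptyset$ then $S'=\emptyset$ and there is nothing to prove, so let $S\ne\emptyset$.

**Step 1: the hypothesis passes to multisets.** Monomials form a basis of $\mathrm{Sym}^j(\mathbb Z[S])$ that $G$ permutes, and the monomial $\prod_ss^{m_s}$ corresponds to $m\in\mathrm{Mult}_j(S)$. So $\mathbb Z[\mathrm{Mult}_j(S)]\cong\mathrm{Sym}^j(\mathbb Z[S])$ as $\mathbb Z[G]$-modules. Since $\mathrm{Sym}^j$ is a functor, $\mathbb Z[S]\cong\mathbb Z[S']$ implies $\mathbb Z[\mathrm{Mult}_j(S)]\cong\mathbb Z[\mathrm{Mult}_j(S')]$.

**Step 2: induction on depth.** We show by induction on $m\ge0$ that $[X_S]-[X_{S'}]\in F^m$ for all pairs $(S,S')$ as in the proposition. For $m=0$ this is clear, since $X_S$ and $X_{S'}$ are finite over $X$. Assume it for $m$. Take Lemma (b) with $N=m+2$; the terms with $j=0$ cancel. Multiply by $\mathbb L\in F^{-1}$: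
$$[X_S]-[X_{S'}]\in-\sum_{j=2}^{m+1}\bigl(\sigma_j(S)-\sigma_j(S')\bigr)\mathbb L^{1-j}+F^{m+1}.$$
By Step 1 the pair $(\mathrm{Mult}_j(S),\mathrm{Mult}_j(S'))$ satisfies the hypothesis, so $\sigma_j(S)-\sigma_j(S')\in F^m$ by the induction hypothesis. Since $\mathbb L^{1-j}\in F^{j-1}$, the $j$-th summand lies in $F^{m+j-1}\subset F^{m+1}$ because $j\ge2$. So $[X_S]-[X_{S'}]\in F^{m+1}$. $\square$

The proof works in all characteristics. It holds also for the modified ring, which is a quotient.

## 7. Non-isomorphic $G$-sets with isomorphic permutation lattices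

To use Proposition A we need pairs with $\mathbb Z[S]\cong\mathbb Z[S']$ but $S\not\cong S'$. Where can they exist?

Cyclic groups give nothing. The trace of $g$ on $\mathbb Z[S]$ is $|S^{\langle g\rangle}|$; if $G$ is cyclic, these are all the marks, so $\mathbb Z[S]\cong\mathbb Z[S']$ forces $S\cong S'$.

The next groups to try are the $V_\ell$, with the pair $P_\ell,N_\ell$, whose marks differ only at the non-cyclic subgroup $V_\ell$. Over $\mathbb Z[1/\ell]$ the lattices are indeed isomorphic, as we show in a moment. Over $\mathbb Z$ they are not. Consider the norm element $\nu=\sum_{v\in V_\ell}v$. On $\mathbb Z[V_\ell/H]$ it acts as $\ell$ times the sum over $V_\ell/H$, so it acts as $0$ on $\mathbb Z[N_\ell]/\ell$. But on the summand $\mathbb Z[V_\ell]$ of $\mathbb Z[P_\ell]$ it sends $1$ to $\nu$, which is not divisible by $\ell$. Hence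
$$\mathbb Z[P_\ell]\not\cong\mathbb Z[N_\ell],\qquad\text{and likewise }\ \mathbb Z_\ell[P_\ell]\not\cong\mathbb Z_\ell[N_\ell].\tag{3}$$
In fact no pair of non-isomorphic $V_\ell$-sets works. For every subgroup $H$, $\mathbb F_\ell[V_\ell/H]$ is a quotient ring of the commutative local ring $\mathbb F_\ell[V_\ell]$. Its endomorphism ring is itself, hence local, so it is indecomposable. The subgroup acting trivially on it is exactly $H$. By Krull–Schmidt, $\mathbb F_\ell[S]$ determines the $V_\ell$-set $S$. So one prime $\ell$ is not enough. The obstruction for $P_\ell,N_\ell$ sits at $\ell$ only. The idea is to use two such pairs, with obstructions at the coprime numbers $2$ and $3$, and to glue.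

**Lemma B1.** There are $V_\ell$-maps $f:\mathbb Z[P_\ell]\to\mathbb Z[N_\ell]$ and $f':\mathbb Z[N_\ell]\to\mathbb Z[P_\ell]$ with $ff'=\ell^a$ and $f'f=\ell^a$ for some $a\ge0$.

*Proof.* We decompose both modules after inverting $\ell$. Let $\Lambda=\mathbb Z[1/\ell][V_\ell]$, $e_H=\frac1\ell\sum_{h\in H}h$ and $e_0=\frac1{\ell^2}\sum_{v\in V_\ell}v$. These are idempotents. For $H\ne H'$ the map $H\times H'\to V_\ell$, $(h,h')\mapsto h+h'$, is a bijection, so $e_He_{H'}=e_0$; also $e_He_0=e_0$. Hence $e_0(e_H-e_0)=0$, and $(e_H-e_0)(e_{H'}-e_0)=e_0-e_0-e_0+e_0=0$ for $H\neq H'$. So $e_0$ and the $e_H-e_0$ are orthogonal idempotents.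

Their sum is $\sum_He_H-\ell e_0$. Its coefficient at the identity is $\frac{\ell+1}\ell-\frac1\ell=1$. At any other element, which lies in exactly one $H$, it is $\frac1\ell-\frac1\ell=0$. So the sum is $1$, and $\Lambda=\Lambda e_0\oplus\bigoplus_H\Lambda(e_H-e_0)$.

Now $\mathbb Z[1/\ell][V_\ell/H]\cong\Lambda e_H=\Lambda e_0\oplus\Lambda(e_H-e_0)$, and $\Lambda e_0$ is $\mathbb Z[1/\ell]$ with trivial action. Since there are $\ell+1$ subgroups $H$,
$$\mathbb Z[1/\ell][N_\ell]\cong(\Lambda e_0)^{\ell+1}\oplus\bigoplus_H\Lambda(e_H-e_0)\cong(\Lambda e_0)^\ell\oplus\Lambda\cong\mathbb Z[1/\ell][P_\ell].$$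
Let $\varphi:\mathbb Z[1/\ell][P_\ell]\to\mathbb Z[1/\ell][N_\ell]$ be such an isomorphism. For $b,c$ large, $f=\ell^b\varphi$ and $f'=\ell^c\varphi^{-1}$ are defined over $\mathbb Z$, and $ff'=f'f=\ell^{b+c}$. $\square$

**Lemma B2.** $\mathbb Z[S_+]\cong\mathbb Z[S_-]$ as $\mathbb Z[G]$-modules, where $G=V_2\times V_3$.

*Proof.* Write $M_\ell=\mathbb Z[P_\ell]$ and, in this proof, $N_\ell$ also for the lattice $\mathbb Z[N_\ell]$. Then $\mathbb Z[S_+]=(M_2\otimes M_3)\oplus(N_2\otimes N_3)$ and $\mathbb Z[S_-]=(M_2\otimes N_3)\oplus(N_2\otimes M_3)$.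

By Lemma B1 there are $f:M_2\to N_2$, $f':N_2\to M_2$ with $ff'=f'f=2^a$, and $g:M_3\to N_3$, $g':N_3\to M_3$ with $gg'=g'g=3^b$. Choose integers $c,d$ with $c3^b+d2^a=1$. Write $f$ for $f\otimes1$, $g$ for $1\otimes g$, and so on. These maps are $G$-equivariant, and $f,f'$ commute with $g,g'$. We now write down a matrix whose "determinant" is $cgg'+dff'=1$, together with its inverse. Let
$$\Phi=\begin{pmatrix}g&-f'\\ df&cg'\end{pmatrix}:(M_2\otimes M_3)\oplus(N_2\otimes N_3)\to(M_2\otimes N_3)\oplus(N_2\otimes M_3),$$
and let
$$\Psi=\begin{pmatrix}cg'&f'\\-df&g\end{pmatrix}$$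
go in the opposite direction. Then
$$\Psi\Phi=\begin{pmatrix}cg'g+df'f&-cg'f'+cf'g'\\-dfg+dgf&dff'+cgg'\end{pmatrix}=\begin{pmatrix}1&0\\0&1\end{pmatrix},$$
$$\Phi\Psi=\begin{pmatrix}cgg'+df'f&gf'-f'g\\cd(fg'-g'f)&dff'+cg'g\end{pmatrix}=\begin{pmatrix}1&0\\0&1\end{pmatrix}.$$
So $\Phi$ is an isomorphism. $\square$

By Proposition A, for every $G$-torsor over every non-empty noetherian $X$, the image $[X_{S_+}]-[X_{S_-}]$ of $x$ lies in $\bigcap_mF^m\mathcal M_X$. This is half of Theorem 1. It remains to see that $\alpha\ne0$.

## 8. Counting $p$-adic balls modulo $q-1$, and the proof of Theorem 1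

By Section 3 we need an invariant over a field such as $\mathbb Q_p$ that remembers rational points of étale schemes. We cannot count $K$-points in positive dimension, but we can cut $Y(K)$ into balls and count those. A ball in $K^n$ is a disjoint union of $q^n$ smaller balls, so the number of balls makes sense only modulo $q-1$.

Let $K$ be a finite extension of $\mathbb Q_p$, with ring of integers $\mathcal O$, uniformizer $\pi$, residue field of $q$ elements, and absolute value with $|\pi|=q^{-1}$.

**Proposition C.** There is a ring homomorphism $i:\mathcal M_K\to\mathbb Z/(q-1)$ with $i(\mathbb L)=1$ and $i([\operatorname{Spec}E])=\#\mathrm{Hom}_K(E,K)$ for every finite étale $K$-algebra $E$.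

*Proof.*

**Step 1: compact manifolds.** We define the invariant for compact $K$-analytic manifolds, after Serre, Topology 3 (1965). Every compact open subset of $K^n$ is a finite disjoint union of balls $a+\pi^m\mathcal O^n$, of volume $q^{-nm}$. Let $M$ be a compact (Hausdorff) $K$-analytic manifold of pure dimension $n$. It is covered by finitely many compact open charts; making these disjoint, we write $M$ as a finite disjoint union of chart balls. In particular $M$ carries a nowhere vanishing analytic $n$-form $\omega$, for instance $dx$ on each ball. For any such $\omega$, in each chart ball $|\omega/dx|$ is locally constant with values in $q^{\mathbb Z}$, so $\int_U|\omega|\in\mathbb Z[1/q]$ for every compact open $U\subset M$.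

If $\omega'=h\omega$ is another such form, then $M$ is a finite disjoint union of compact open $U$ on which $|h|$ is a constant $q^e$. There $\int_U|\omega'|-\int_U|\omega|=(q^e-1)\int_U|\omega|\in(q-1)\mathbb Z[1/q]$. So
$$i(M):=\int_M|\omega|\in\mathbb Z[1/q]/(q-1)=\mathbb Z/(q-1)$$
is well defined; the last equality holds because $q$ is invertible modulo $q-1$. For $n=0$ it is $\#M$. Extend $i$ additively to compact manifolds that are not pure-dimensional. Then $i$ is an isomorphism invariant, additive for finite disjoint unions, multiplicative for products, and equal to $1$ on products of balls, whose volume is a power of $q$. So $i(M)$ is the number of balls in any decomposition of $M$ into balls, modulo $q-1$.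

**Step 2: two computations.** These are what the blow-up relation will need. Let $c\ge1$. The space $\mathbb P^{c-1}(K)$ is the disjoint union of the open sets
$$A_r=\{[u]:|u_r|=\max_s|u_s|,\ |u_s|<|u_r|\text{ for }s<r\},\qquad1\le r\le c.$$
Normalizing $u_r=1$ gives $A_r\cong(\pi\mathcal O)^{r-1}\times\mathcal O^{c-r}$, so $i(A_r)=1$ and $i(\mathbb P^{c-1}(K))=c$. Next consider
$$\mathrm{Bl}_0((\pi^m\mathcal O)^c)=\{(x,\lambda):x\in(\pi^m\mathcal O)^c,\ \lambda\in\mathbb P^{c-1}(K),\ x\in\lambda\}.$$
Over $A_r$, with $u_r=1$ and all $|u_s|\le1$, a point of the line $\lambda$ is $x=\mu u$, and $x\in(\pi^m\mathcal O)^c$ if and only if $\mu\in\pi^m\mathcal O$. So the part over $A_r$ is $A_r\times\pi^m\mathcal O$, and $i(\mathrm{Bl}_0((\pi^m\mathcal O)^c))=c$.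

**Step 3: reduction to smooth projective varieties.** By Bittner (Compositio Math. 140 (2004), Thm. 3.1), since $\mathrm{char}\,K=0$, the group $K_0(\mathrm{Var}_K)$ is generated by the classes of smooth projective $X$, with relations $[\emptyset]=0$ and $[\mathrm{Bl}_YX]-[E]=[X]-[Y]$. Here $Y\subset X$ is smooth and closed, and $E$ is the exceptional divisor. For smooth projective $X$ the space $X(K)$ is a compact manifold; put $i(X)=i(X(K))$. We must check the relation.

**Step 4: the blow-up relation.** Near $y\in Y(K)$ there are a Zariski open $U$ and an étale map $(x_1,\dots,x_n):U\to\mathbb A^n$ with $Y\cap U=\{x_1=\dots=x_c=0\}$. Blowing up commutes with flat base change, so $\mathrm{Bl}_{Y\cap U}U$ is the pullback of the blow-up of $\mathbb A^n$ in $\{x_1=\dots=x_c=0\}$. On $K$-points an étale map is a local analytic isomorphism. Away from $Y$ the blow-up is an isomorphism, and $Y(K)$ is closed. So $X(K)$ is covered by finitely many compact open chart domains such that, in each, either $Y(K)$ is empty, or $Y(K)=\{x_1=\dots=x_c=0\}$ and $\mathrm{Bl}_YX(K)$ is the standard blow-up.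 Make these domains disjoint and split them into balls. A ball $a+\pi^m\mathcal O^n$ that meets $\{x_1=\dots=x_c=0\}$ equals $(\pi^m\mathcal O)^c\times b$ with $b$ a ball in $K^{n-c}$. So $X(K)$ is a finite disjoint union of balls of two kinds.

- Balls disjoint from $Y(K)$. They contribute equally to $i(\mathrm{Bl}_YX)$ and $i(X)$, and nothing to $i(E)$ and $i(Y)$.
- Balls $B=(\pi^m\mathcal O)^c\times b$ with $Y(K)\cap B=0\times b$. The part of $\mathrm{Bl}_YX(K)$ over $B$ is $\mathrm{Bl}_0((\pi^m\mathcal O)^c)\times b$, with $i=c$. The part of $E(K)$ over $B$ is $\mathbb P^{c-1}(K)\times b$, with $i=c$. Moreover $i(B)=i(Y(K)\cap B)=1$. For $c=0$ the first two are empty, with $i=0=c$.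

In the second case $c-c=1-1$. So the relation holds, and $i$ is a well-defined group homomorphism on $K_0(\mathrm{Var}_K)$.

**Step 5: ring structure and values.** The map $i$ is multiplicative on smooth projective varieties, which generate $K_0(\mathrm{Var}_K)$ additively, so it is a ring homomorphism. Also $i(\mathbb L)=i(\mathbb P^1)-i(\mathrm{pt})=2-1=1$, so $i$ extends to $\mathcal M_K$. Finally $\operatorname{Spec}E$ is smooth projective of dimension $0$, and its $K$-points are $\mathrm{Hom}_K(E,K)$. $\square$

We shall evaluate $i$ through the following remark. Let $\tilde X=\operatorname{Spec}E$ with $E/K$ a Galois field extension with group $G$. Then $X_{G/H}=\operatorname{Spec}E^H$ has a $K$-point if and only if $E^H=K$, that is, $H=G$, and then it has exactly one. So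
$$i([X_S])=|S^G|\quad\text{in }\mathbb Z/(q-1),\tag{4}$$
and by Section 3 the image of $x$ has $i([X_{S_+}]-[X_{S_-}])=6$.

*Proof of Theorem 1.* Let $\tilde X=\operatorname{Spec}(K_2K_3)$, a $G$-torsor over $\operatorname{Spec}\mathbb Q$.

**Step 1: $\alpha$ lies in the kernel.** As noted in Section 4, $\alpha=[X_{S_+}]-[X_{S_-}]$. By Lemma B2 and Proposition A, $\alpha\in\bigcap_mF^m\mathcal M_{\mathbb Q}$.

**Step 2: all of $G$ survives over $\mathbb Q_{13}$.** The non-zero squares modulo $13$ are $1,3,4,9,10,12$, so $2$ is not a square. Hence $\mathbb Q_{13}(\sqrt2)$ is unramified quadratic, while $\mathbb Q_{13}(\sqrt{13})$ is ramified. These are different, so $K_2\otimes\mathbb Q_{13}$ is a field of degree $4$. The cubic subfield of $\mathbb Q(\zeta_{13})$ is totally ramified at $13$. The Frobenius at $13$ in $\mathrm{Gal}(\mathbb Q(\zeta_9)^+/\mathbb Q)=(\mathbb Z/9)^\times/\{\pm1\}$ is the class of $13\equiv4\not\equiv\pm1\bmod9$. This group has order $3$, so $13$ is inert in $\mathbb Q(\zeta_9)^+$. So $K_3\otimes\mathbb Q_{13}$ is a field of degree $9$.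

**Step 3: non-vanishing.** Each of the fields $K_2,\mathbb Q(\sqrt d),K_3,L_i$ is a subfield, different from $\mathbb Q$, of $K_2$ or $K_3$. So its tensor product with $\mathbb Q_{13}$ is a field of degree $>1$, and it does not embed in $\mathbb Q_{13}$. The composite ring homomorphism $\mathcal M_{\mathbb Q}\to\mathcal M_{\mathbb Q_{13}}\xrightarrow{\,i\,}\mathbb Z/12$ therefore sends $x_2\mapsto2$, $x_3\mapsto3$ and $\alpha\mapsto6\ne0$. $\square$

The value $6$ must not vanish modulo $p-1$. This is why a prime such as $7$ would not do in Step 3: there the target is $\mathbb Z/6$.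

## 9. Every residue field of characteristic $0$

**Theorem 2.**
(a) For every finitely generated field $k/\mathbb Q$, $\mathcal M_k\to\widehat{\mathcal M}_k$ is not injective.
(b) For every field $k$ of characteristic $0$, $\mathcal M_X\to\widehat{\mathcal M}_X$ is not injective for the smooth connected $k$-surface $X=\mathbb G_{m,k'}^2$, $k'=k(\zeta_3)$. In particular, for every $R$ with residue characteristic $0$ the answer to the question of Section 1 is negative.
In both cases, and in Theorem 1, the kernel contains an element $\alpha$ of infinite order with $\alpha^2=6\alpha$. Thus $\alpha/6$ is a non-zero idempotent in the kernel of $\mathcal M_X\otimes\mathbb Q\to\widehat{\mathcal M}_X\otimes\mathbb Q$.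

Why does (b) need a surface? If $k$ is algebraically closed, a finite étale $k$-scheme is a disjoint union of points, and there are no interesting torsors over $\operatorname{Spec}k$. Over $\mathbb G_m^2$ there is the sixth-power torsor, and after descending to a finitely generated field we may specialize it at a $p$-adic point.

We use Cassels' theorem (Bull. Austral. Math. Soc. 14 (1976)): a finitely generated field over $\mathbb Q$ embeds in $\mathbb Q_p$ for infinitely many $p$.

*Proof.* In each case $\alpha$ will be the image $[X_{S_+}]-[X_{S_-}]$ of $x$ for a suitable $G$-torsor, $G=V_2\times V_3$. Then $\alpha^2=6\alpha$ is the image of (2), and $\alpha\in\bigcap_mF^m$ by Lemma B2 and Proposition A. Once $\alpha$ has infinite order, $\alpha\otimes1\ne0$ in $\mathcal M_X\otimes\mathbb Q$ and $(\alpha/6)^2=\alpha/6$, so all assertions follow. It remains to construct the torsors and to show infinite order.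

**Step 1: a number field for (a).** We need a $G$-extension of $\mathbb Q$ that stays a field over a $\mathbb Q_p$ containing $k$. The field $k(\zeta_3)$ is finitely generated, so we may choose $p>7$ with $k(\zeta_3)\hookrightarrow\mathbb Q_p$. Then $3\mid p-1$, hence $6\mid p-1$. Let $u\in\mathbb Z$ be a non-square modulo $p$. Since $p$ is not a cube in $\mathbb Q(\zeta_3)$ (as $\mathbb Q(p^{1/3})$ has degree $3$), the Chebotarev theorem gives a prime $r\nmid3p$ that splits in $\mathbb Q(\zeta_3)$ but not completely in $\mathbb Q(\zeta_3,p^{1/3})$. Then $r\equiv1\bmod3$ and $p$ is not a cube modulo $r$. So the Frobenius at $p$ is non-trivial in the cubic subfield of $\mathbb Q(\zeta_r)$, and this field is inert at $p$.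

Let $K'$ be the compositum of $\mathbb Q(\sqrt p,\sqrt u)$ and the cubic subfields of $\mathbb Q(\zeta_p)$ and $\mathbb Q(\zeta_r)$. Over $\mathbb Q_p$, $\sqrt p$ gives a ramified and $\sqrt u$ an unramified quadratic extension, with compositum of degree $4$. The two cubic fields give a totally ramified and an unramified cubic extension, with compositum of degree $9$. So the compositum of all four has degree $36$ over $\mathbb Q_p$. On the other hand $\mathrm{Gal}(K'/\mathbb Q)$ embeds in $(\mathbb Z/2)^2\times(\mathbb Z/3)^2=G$. Hence $K'\otimes\mathbb Q_p$ is a field, and $\mathrm{Gal}(K'/\mathbb Q)\cong G$. The torsor $\tilde X=\operatorname{Spec}(k\otimes_{\mathbb Q}K')$ over $\operatorname{Spec}k$ gives $\alpha\in\mathcal M_k$.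

**Step 2: infinite order in (a) and in Theorem 1.** We enlarge the modulus $q-1$. Let $K/\mathbb Q_p$ be unramified of degree $m$ prime to $6$. Then $K'\otimes_{\mathbb Q}K$ is still a field, since $36$ is prime to $m$. So $\mathrm{Gal}(\overline K/K)\to G$ is onto. Base change along $k\hookrightarrow\mathbb Q_p\subset K$ turns $\tilde X$ into $\operatorname{Spec}(K'\otimes_{\mathbb Q}K)$, and (4) gives
$$i(N\alpha)=N(|S_+^G|-|S_-^G|)=6N\quad\text{in }\mathbb Z/(p^m-1).$$
For $N\ge1$ this is non-zero as soon as $p^m-1>6N$, which holds for suitable large $m$ prime to $6$. So $N\alpha\ne0$, and $\alpha$ has infinite order. The same argument applies to Theorem 1 with $p=13$ and $K'=K_2K_3$, because $K_2K_3\otimes\mathbb Q_{13}$ is a field of degree $36$.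

**Step 3: the torsor for (b).** Since $k'$ contains $\zeta_3$ and $-1$, it contains $\mu_6$. Let $\tilde X\to X=\mathbb G_{m,k'}^2$ be the map $(t_1,t_2)\mapsto(t_1^6,t_2^6)$. It is a torsor under $\mu_6(k')^2\cong(\mathbb Z/6)^2\cong G$. Let $\alpha=[X_{S_+}]-[X_{S_-}]$, and suppose that $N\alpha=0$ in $\mathcal M_X$ for some $N\ge1$.

**Step 4: descent to a finitely generated field.** We have $\mathbb L^aN\alpha=0$ in $K_0(\mathrm{Var}_X)$ for some $a$. This means that in the free abelian group on isomorphism classes
$$N[\mathbb A^a_{X_{S_+}}]-N[\mathbb A^a_{X_{S_-}}]=\sum_\nu\epsilon_\nu\bigl([Y_\nu]-[Z_\nu]-[Y_\nu\setminus Z_\nu]\bigr)$$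
with finitely many $\epsilon_\nu=\pm1$ and closed immersions $Z_\nu\subset Y_\nu$ of $X$-schemes of finite type. The equality is witnessed by finitely many isomorphisms between the schemes that occur. All these schemes, closed immersions and isomorphisms are of finite presentation over $X$, and $X$ is the limit of the $\mathbb G_{m,k_0}^2$ over the finitely generated subfields $k_0\subset k'$ containing $\zeta_3$. By EGA IV$_3$ §8 they exist over $\mathbb G_{m,k_0}^2$ for some such $k_0$. The sixth-power torsor is defined over $k_0$ as well. So $N\alpha_{k_0}=0$ in $\mathcal M_{\mathbb G_{m,k_0}^2}$, where $\alpha_{k_0}$ is the image of $x$ for the sixth-power torsor over $\mathbb G_{m,k_0}^2$.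

**Step 5: specialization at a $p$-adic point.** By Cassels' theorem embed $k_0\hookrightarrow\mathbb Q_p$ with $p>\max(7,6N+1)$; since $\zeta_3\in k_0$, again $6\mid p-1$. Pull back along the $\mathbb Q_p$-point $(t_1,t_2)=(p,u)$, with $u$ a primitive root modulo $p$. The torsor becomes the spectrum of $\mathbb Q_p[T_1,T_2]/(T_1^6-p,\,T_2^6-u)$. Here $T_1^6-p$ is Eisenstein, and gives a totally ramified extension of degree $6$. The polynomial $T_2^6-u$ is irreducible modulo $p$ by Kummer theory, since $\mu_6\subset\mathbb F_p$ and $u$ has order $6$ in $\mathbb F_p^\times$ modulo sixth powers; it gives an unramified extension of degree $6$. So the algebra is the field $\mathbb Q_p(p^{1/6},u^{1/6})$ of degree $36$, Galois with group $G$. By (4), $i$ sends the pullback of $N\alpha_{k_0}$ to $6N\in\mathbb Z/(p-1)$, which is non-zero because $0<6N<p-1$. This contradicts $N\alpha_{k_0}=0$. Hence $\alpha$ has infinite order. $\square$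

The non-vanishing arguments rest on Bittner's theorem and hence on characteristic $0$. Proposition A does not, but no non-injectivity is claimed here for $R$ of positive residue characteristic.

## 10. Locally isomorphic permutation modules: a converse for finite étale schemes

How far is Proposition A from describing what happens to classes of finite étale schemes? Over a field of characteristic $0$, up to a positive multiple, the kernel is governed by isomorphism of lattices at each prime separately, and it is already detected by $F^1$.

**Theorem 3.** Let $F$ be a field of characteristic $0$, and let $S,S'$ be finite sets with continuous action of $G_F=\mathrm{Gal}(\overline F/F)$, with associated finite étale $F$-schemes $X_S,X_{S'}$. The following are equivalent: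
(i) $r([X_S]-[X_{S'}])\in\bigcap_mF^m\mathcal M_F$ for some $r\ge1$;
(ii) $r([X_S]-[X_{S'}])\in F^1\mathcal M_F$ for some $r\ge1$;
(iii) $\mathbb Z_\ell[S]\cong\mathbb Z_\ell[S']$ as $\mathbb Z_\ell[G_F]$-modules for every prime $\ell$.

Before the proof, apply it to the factors of $\alpha$. For $F=\mathbb Q$, $S=P_\ell$, $S'=N_\ell$ with $\ell\in\{2,3\}$ and $G_{\mathbb Q}$ acting through $\mathrm{Gal}(K_\ell/\mathbb Q)=V_\ell$, condition (iii) fails at $\ell$ by (3). So no positive multiple of $x_2$ or of $x_3$ lies in $F^1$, although their product lies in every $F^m$.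

*Proof.* (i)⇒(ii) is trivial.

**Step 1: (ii)⇒(iii), by an additive invariant that kills $F^1$.** Fix $\ell$. Let $\mathcal C$ be the category of finitely generated $\mathbb Z_\ell$-modules with continuous $G_F$-action. Endomorphism rings in $\mathcal C$ are finitely generated as $\mathbb Z_\ell$-modules, so the Krull–Schmidt theorem holds in $\mathcal C$, and the split Grothendieck group $K_0^\oplus(\mathcal C)$ is free on the classes of indecomposables. For smooth projective $X$ over $F$ and $i\in\mathbb Z$ put
$$w_i(X)=[H^{2i}(X_{\overline F},\mathbb Z_\ell(i))]\in K_0^\oplus(\mathcal C),$$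
which is $0$ for $i<0$. We check Bittner's relations. Additivity over components lets us assume $Y$ of constant codimension $c$. For $c=0$ the relation is this additivity. For $c\ge1$, the blow-up formula and the projective bundle formula are decompositions of integral Galois modules, and they give
$$w_i(\mathrm{Bl}_YX)=w_i(X)+\sum_{j=1}^{c-1}w_{i-j}(Y),\qquad w_i(E)=\sum_{j=0}^{c-1}w_{i-j}(Y).$$
The difference is $w_i(X)-w_i(Y)$, as required. So $w_i$ extends to a homomorphism $K_0(\mathrm{Var}_F)\to K_0^\oplus(\mathcal C)$. From $w_i(X\times\mathbb P^1)=w_i(X)+w_{i-1}(X)$ and $[X\times\mathbb P^1]=[X]+\mathbb L[X]$ we get $w_i(\mathbb Lz)=w_{i-1}(z)$ for all $z$.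

Put $w(z\mathbb L^{-i})=w_i(z)$. This is well defined on $\mathcal M_F$: if $z\mathbb L^{-i}=z'\mathbb L^{-i'}$, then $\mathbb L^{b+i'}z=\mathbb L^{b+i}z'$ in $K_0(\mathrm{Var}_F)$ for some $b$ large, and applying $w_{b+i+i'}$ gives $w_i(z)=w_{i'}(z')$. Bringing elements to a common denominator shows that $w$ is a homomorphism.

Now let $[Y]\mathbb L^{-i}$ be a generator of $F^1$, so $\dim Y<i$. By resolution of singularities and induction on dimension, $[Y]$ is a combination of classes of smooth projective varieties of dimension $\le\dim Y<i$: cut $Y$ into smooth quasi-projective pieces, compactify each smoothly, and treat the boundaries, which have smaller dimension. For these varieties $H^{2i}=0$, so $w([Y]\mathbb L^{-i})=0$. Thus $w(F^1)=0$. Since $w([X_S])=[H^0(X_{S,\overline F},\mathbb Z_\ell)]=[\mathbb Z_\ell[S]]$, condition (ii) gives $r[\mathbb Z_\ell[S]]=r[\mathbb Z_\ell[S']]$ in a free abelian group. So $[\mathbb Z_\ell[S]]=[\mathbb Z_\ell[S']]$, and by Krull–Schmidt the modules are isomorphic.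

**Step 2: maps between lattices in one genus.** Now assume (iii). Let $G$ be a finite quotient of $G_F$ through which both actions factor. Say that two $\mathbb Z[G]$-lattices are in the same genus if they become isomorphic over $\mathbb Z_\ell$ for every $\ell$. By (iii), $M=\mathbb Z[S]$ and $N=\mathbb Z[S']$ are in the same genus; if it is the genus of $0$, then $S=S'=\emptyset$ and (i) is clear. For lattices $A,B$ in this genus and a finite set $\Sigma$ of primes there is a $G$-map $h:A\to B$ that is an isomorphism at all $\ell\in\Sigma$. Indeed $\mathrm{Hom}_G(A,B)$ is dense in $\prod_{\ell\in\Sigma}\mathrm{Hom}_G(A_\ell,B_\ell)$, and being an isomorphism is an open condition. If $\Sigma\ne\emptyset$, such an $h$ is injective of finite index, and the index is prime to all $\ell\in\Sigma$.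

**Step 3: an exchange.** The goal is this: for every $L$ in the genus there is $L'$ in the genus with $N\oplus L\cong M\oplus L'$. By Step 2 choose an injective $f':N\to M$ of finite index $a$, then an injective $h:L\to M$ of finite index $b$ prime to $a$. Since $aM\subset f'(N)$ and $bM\subset h(L)$, the maps $af'^{-1}:M\to N$ and $bh^{-1}:M\to L$ are integral. Choose integers $c,d$ with $ca+db=1$. Then $(caf'^{-1},dbh^{-1}):M\to N\oplus L$ splits the map $(f',h):N\oplus L\to M$, $(y,z)\mapsto f'(y)+h(z)$, because the composite is $ca+db=1$. So $N\oplus L\cong M\oplus L'$ with $L'$ the kernel. Over each $\mathbb Z_\ell$ we have $N_\ell\cong M_\ell$, so Krull–Schmidt gives $L'_\ell\cong L_\ell$, and $L'$ is in the genus.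

**Step 4: finiteness and Proposition A.** Put $N_1=N$. If $N^n\cong M^{n-1}\oplus N_n$ with $N_n$ in the genus, then Step 3 with $L=N_n$ gives $N^{n+1}\cong M^{n-1}\oplus(N\oplus N_n)\cong M^n\oplus N_{n+1}$ with $N_{n+1}$ in the genus. By the Jordan–Zassenhaus theorem the genus contains only finitely many isomorphism classes, so $N_n\cong N_{n'}$ for some $n<n'$. Then
$$N^{n'}\oplus M^{n-1}\cong M^{n'-1}\oplus M^{n-1}\oplus N_{n'}\cong M^{n'-1}\oplus M^{n-1}\oplus N_n\cong N^n\oplus M^{n'-1}.$$
Both ends are permutation lattices: those of the disjoint union of $n'$ copies of $S'$ and $n-1$ copies of $S$, and of $n$ copies of $S'$ and $n'-1$ copies of $S$. Proposition A, for the $G$-torsor over $\operatorname{Spec}F$ given by the Galois extension with group $G$, yields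
$$(n'-n)\bigl([X_{S'}]-[X_S]\bigr)\in\bigcap_mF^m\mathcal M_F .$$
This is (i) with $r=n'-n$. $\square$
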